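\title{Highly connected monochromatic subgraphs on $\aleph_2$ from a weakly compact cardinal}

\begin{abstract}
A graph is highly connected if it remains connected after the deletion of any set of vertices of smaller cardinality than the whole vertex set. We show that after the L\'evy collapse of a weakly compact cardinal to $\aleph_2$, every coloring of the pairs from $\aleph_2$ with countably many colors has a monochromatic highly connected subgraph with $\aleph_2$ vertices. This answers a question of Hru\v{s}\'ak, Shelah and Zhang. Conversely, this partition property makes $\omega_2$ weakly compact in $L$, so it is equiconsistent with a weakly compact cardinal.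
\end{abstract}

\section{The question and the results}

A graph $(X,E)$ is \emph{highly connected} if for every $Y\subseteq X$ with $|Y|<|X|$ the induced subgraph on $X\setminus Y$ is connected. For cardinals $\theta\le\lambda\le\kappa$, the relation
\[
\kappa\to_{hc}(\lambda)^2_\theta
\]
means that for every coloring $c:[\kappa]^2\to\theta$ of the two-element subsets of $\kappa$ there are a color $n<\theta$ and a set $A\subseteq\kappa$ of size $\lambda$ such that the graph $(A,\,c^{-1}(n)\cap[A]^2)$ is highly connected. We then say that $A$ is highly connected \emph{in color $n$}. With ``complete'' in place of ``highly connected'' this is the classical relation $\kappa\to(\lambda)^2_\theta$.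

For finite graphs the two notions agree: if two vertices are not adjacent, delete all the others. For infinite graphs they are far apart: the complete bipartite graph with two sides of the same infinite size is highly connected and has no triangle. Some largeness survives. In an infinite highly connected graph $(X,E)$ every vertex has $|X|$ neighbors, since otherwise deleting its neighbors isolates it.

An uncountable cardinal $\kappa$ is \emph{weakly compact} if $\kappa\to(\kappa)^2_2$. Weakly compact cardinals are inaccessible, so the classical relation fails at $\aleph_2$. The weaker relation $\kappa\to_{hc}(\kappa)^2_\theta$ holds for every infinite $\kappa$ when $\theta$ is finite and nonzero (Example~\ref{ex:ultra}). With infinitely many colors there is a known restriction, whose short proof we include. We write $c(\alpha,\beta)$ for $c(\{\alpha,\beta\})$ when $\alpha<\beta$.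

\begin{proposition}\label{prop:neg}
If $\theta$ is infinite and $\theta\le\kappa\le2^\theta$, then $\kappa\not\to_{hc}(\kappa)^2_\theta$.
\end{proposition}

\begin{proof}
Fix distinct functions $f_\alpha:\theta\to2$ for $\alpha<\kappa$. For $\alpha<\beta$ let $c(\alpha,\beta)=(\xi,f_\alpha(\xi))$, where $\xi$ is least with $f_\alpha(\xi)\ne f_\beta(\xi)$. The set $\theta\times2$ of colors has size $\theta$. Suppose that $A$ has size $\kappa$ and is highly connected in color $(\xi,i)$, and let $\alpha<\beta$ be an edge of this color in $A$. Then $f_\beta(\xi)=1-i$, so $\beta$ is never the smaller endpoint of an edge of color $(\xi,i)$. All neighbors of $\beta$ lie below $\beta$, so there are fewer than $\kappa$ of them, a contradiction.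
\end{proof}

Thus $\aleph_1\not\to_{hc}(\aleph_1)^2_\omega$, and $\aleph_2\to_{hc}(\aleph_2)^2_\omega$ implies $\mathsf{CH}$. It is known that $\aleph_2\to_{hc}(\aleph_2)^2_\omega$ is consistent with $\mathsf{ZFC}$ relative to a measurable cardinal, or even a strongly Ramsey cardinal. The large cardinal that is defined by a partition relation for pairs is the weakly compact one, so one may guess that it suffices. The question, posed in \cite{HSZ}, is:
\begin{quote}
Starting from a weakly compact cardinal, can one force $\aleph_2\to_{hc}(\aleph_2)^2_\omega$?
\end{quote}
The answer is yes, and the forcing is the L\'evy collapse $\mathrm{Col}(\omega_1,{<}\kappa)$, recalled in Section~\ref{sec:collapse}. It is the case $\mu=\omega_1$, $\theta=\omega$ of the following theorem.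

\begin{theorem}\label{thm:main}
Let $\kappa$ be weakly compact, let $\mu<\kappa$ be regular and uncountable, and let $G$ be $\mathrm{Col}(\mu,{<}\kappa)$-generic over $V$. Then in $V[G]$ we have $\kappa=\mu^+$, and $\mu^+\to_{hc}(\mu^+)^2_\theta$ for every cardinal $\theta$ with $0<\theta<\mu$. Moreover, the set $A$ and the color $n$ can be chosen so that for every $Y\subseteq A$ with $|Y|<\mu^+$, any two distinct vertices of $A\setminus Y$ are joined in $A\setminus Y$ by a path of color $n$ with exactly four edges.
\end{theorem}

The range $\theta<\mu$ is sharp: $\mu^+\le2^\mu$, so $\mu^+\not\to_{hc}(\mu^+)^2_\mu$ by Proposition~\ref{prop:neg}. The large cardinal hypothesis is sharp as well. The principle $\square(\kappa)$ is recalled in Section~\ref{sec:lower}.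

\begin{theorem}\label{thm:lower}
If $\kappa$ is regular and uncountable and $\kappa\to_{hc}(\kappa)^2_\omega$, then $\square(\kappa)$ fails. Consequently, $\aleph_2\to_{hc}(\aleph_2)^2_\omega$ implies that $\omega_2$ is weakly compact in $L$, and the theories $\mathsf{ZFC}+\aleph_2\to_{hc}(\aleph_2)^2_\omega$ and $\mathsf{ZFC}+{}$``there is a weakly compact cardinal'' are equiconsistent.
\end{theorem}

The proof of Theorem~\ref{thm:main} has a combinatorial half, which uses neither forcing nor large cardinals (Sections~\ref{sec:systems} and~\ref{sec:stable}), and a forcing half (Section~\ref{sec:collapse}). Section~\ref{sec:lower} proves Theorem~\ref{thm:lower} from two cited theorems, on which Theorem~\ref{thm:main} does not depend.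

\section{From one ultrafilter to a system of filters}\label{sec:systems}

For a coloring $c:[\kappa]^2\to\theta$, a vertex $\alpha<\kappa$ and a color $n<\theta$, let
\[
\Gamma_n(\alpha)=\{\gamma<\kappa:\gamma>\alpha,\ c(\alpha,\gamma)=n\}
\]
be the set of upper neighbors of $\alpha$ in color $n$.

\begin{example}\label{ex:ultra}
Let $U$ be an ultrafilter on an infinite cardinal $\kappa$ whose members all have size $\kappa$, and suppose that $U$ is closed under intersections of at most $\theta$ members. For each $\alpha$ the sets $\Gamma_n(\alpha)$, $n<\theta$, partition $\kappa\setminus(\alpha+1)\in U$, so one of them, say $\Gamma_{i_\alpha}(\alpha)$, is in $U$. For the same reason $A=\{\alpha:i_\alpha=n\}$ is in $U$ for some $n$. If $\alpha,\beta\in A$, then $\Gamma_n(\alpha)\cap\Gamma_n(\beta)\cap A\in U$ has size $\kappa$, so $\alpha$ and $\beta$ keep a common neighbor in $A$ after fewer than $\kappa$ vertices are deleted. Hence $A$ is highly connected in color $n$. For finite $\theta>0$ such a $U$ exists on every infinite $\kappa$: extend the filter of sets whose complement has size less than $\kappa$.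
\end{example}

For $\kappa=\aleph_2$ and $\theta=\omega$ there is no such $U$, because a countably complete nonprincipal ultrafilter on $\aleph_2$ would give a measurable, hence inaccessible, cardinal $\le\aleph_2$. What a weakly compact cardinal leaves behind after the collapse is weaker: an ultrafilter that measures only some sets, among them the $\Gamma_n(\alpha)$, and that exists only in a further extension by a closed forcing $Q$. Each condition $p\in Q$ decides a part of it, which generates a filter $F_p$. The next definition lists what we need of these filters.

\begin{definition}\label{def:system}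
Let $\kappa$ be an infinite regular cardinal, $\theta>0$ a cardinal and $c:[\kappa]^2\to\theta$. A \emph{filter system for $c$} is a nonempty partial order $Q$, whose elements are called conditions, with a family $\langle F_p:p\in Q\rangle$ such that:
\begin{itemize}
\item[(S1)] every descending sequence in $Q$ whose length is an ordinal of size at most $\theta$ has a lower bound;
\item[(S2)] each $F_p$ is a proper filter on $\kappa$, contains $\kappa\setminus\eta$ for all $\eta<\kappa$, and is closed under intersections of at most $\theta$ members;
\item[(S3)] $p'\le p$ implies $F_p\subseteq F_{p'}$;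
\item[(S4)] for all $\alpha<\kappa$ and $r\in Q$ there are $r'\le r$ and $n<\theta$ with $\Gamma_n(\alpha)\in F_{r'}$.
\end{itemize}
\end{definition}

For regular $\kappa$, Example~\ref{ex:ultra} is the case of a one-point $Q$. The following small system already behaves like the general one.

\begin{example}\label{ex:rat}
Let $\kappa=\omega$ and $\theta=2$. Enumerate the rational numbers without repetition as $\langle x_\alpha:\alpha<\omega\rangle$, and for $\alpha<\gamma$ let $c(\alpha,\gamma)=0$ if $x_\alpha<x_\gamma$ and $c(\alpha,\gamma)=1$ otherwise. Let $Q$ be the set of nonempty bounded open intervals of the real line, ordered by inclusion. Put $[p]=\{\alpha:x_\alpha\in p\}$ and $F_p=\{B\subseteq\omega:[p]\setminus B\text{ is finite}\}$. Here (S1) holds because a finite descending sequence has a last element, (S2) because $[p]$ is infinite, and (S3) because $[p']\subseteq[p]$. For (S4), shrink $r$ to an interval $r'$ that misses $x_\alpha$. If $r'$ lies to the right of $x_\alpha$, then $\Gamma_0(\alpha)\supseteq[r']\setminus(\alpha+1)$; if it lies to the left, then $\Gamma_1(\alpha)\supseteq[r']\setminus(\alpha+1)$.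
\end{example}

\begin{proposition}\label{prop:core}
If there is a filter system for $c:[\kappa]^2\to\theta$, then there are $n<\theta$ and $A\subseteq\kappa$ of size $\kappa$ such that for every $Y\subseteq A$ with $|Y|<\kappa$, any two distinct vertices of $A\setminus Y$ are joined in $A\setminus Y$ by a path of color $n$ with exactly four edges.
\end{proposition}

\section{Stable pairs and paths with four edges}\label{sec:stable}

Fix a filter system for $c$. The preferred color $i_\alpha$ of Example~\ref{ex:ultra} now depends on the condition: in Example~\ref{ex:rat} it is $0$ or $1$ according to the side of $x_\alpha$ on which the interval lies. Call $s\in Q$ an \emph{$n$-witness} for $\alpha$ if $\Gamma_n(\alpha)\in F_s$, and let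
\[
A_n(r)=\{\alpha<\kappa:\alpha\text{ has an $n$-witness }s\le r\}.
\]
By (S3), a condition below an $n$-witness for $\alpha$ is again one. By definition, $r'\le r$ implies $A_n(r')\subseteq A_n(r)$. By (S4), $\bigcup_{n<\theta}A_n(r)=\kappa$ for every $r$.

The sets $A_n(r)$ are the candidates for the vertex set, and the ultrafilter argument needs one of them to be large. We cannot expect $A_n(r)$ to belong to a filter, so we ask that it be \emph{$F_p$-positive}, that is, that it meet every member of $F_p$. This property weakens as $p$ and $r$ increase, since $F_p$ shrinks and $A_n(r)$ grows, while the conditions met along a path only decrease. So we need positivity that survives all extensions, of the filter side $p$ and of the vertex side $r$ independently.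

\begin{definition}
A pair $(p,r)$ of conditions is \emph{$n$-stable} if $A_n(r')$ is $F_{p'}$-positive for all $p'\le p$ and $r'\le r$.
\end{definition}

If $(p,r)$ is $n$-stable, then so is $(p',r')$ for all $p'\le p$ and $r'\le r$. Applied to $B=\Gamma_n(\alpha)$, the next lemma is one step along an edge of color $n$, from a vertex with a witness below $p$ to a vertex with a witness below any prescribed $r'\le r$.

\begin{lemma}\label{lem:step}
Let $(p,r)$ be $n$-stable, $p'\le p$, $r'\le r$, $B\in F_{p'}$ and $Z\subseteq\kappa$ with $|Z|<\kappa$. Then some $\gamma\in B\setminus Z$ has an $n$-witness $s\le r'$. In particular, $|A_n(r)|=\kappa$.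
\end{lemma}

\begin{proof}
Since $\kappa$ is regular, $Z\subseteq\eta$ for some $\eta<\kappa$. By (S2), $B\setminus\eta\in F_{p'}$, so $B\setminus\eta$ meets $A_n(r')$. If $|A_n(r)|<\kappa$, then $B=\kappa$, $Z=A_n(r)$ and $r'=r$ give an element of $A_n(r)\setminus A_n(r)$.
\end{proof}

Stable pairs are dense. This replaces the choice of $n$ with $\{\alpha:i_\alpha=n\}\in U$, and it is the only place where the closure of the filters under infinite intersections is used.

\begin{lemma}\label{lem:dense}
For all $p_0,r_0\in Q$ there are $p\le p_0$, $r\le r_0$ and $n<\theta$ such that $(p,r)$ is $n$-stable.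
\end{lemma}

\begin{proof}
Suppose not. We defeat the colors one at a time, along descending sequences $\langle p_\xi:\xi\le\theta\rangle$ and $\langle r_\xi:\xi\le\theta\rangle$. At limit stages $\xi\le\theta$ take lower bounds by (S1). For $\xi<\theta$ the pair $(p_\xi,r_\xi)$ is not $\xi$-stable, so there are $p_{\xi+1}\le p_\xi$, $r_{\xi+1}\le r_\xi$ and $B_\xi\in F_{p_{\xi+1}}$ with $B_\xi\cap A_\xi(r_{\xi+1})=\emptyset$. By (S3) every $B_\xi$ is in $F_{p_\theta}$, so by (S2) there is $\alpha\in\bigcap_{\xi<\theta}B_\xi$. By (S4), $\alpha\in A_n(r_\theta)\subseteq A_n(r_{n+1})$ for some $n<\theta$. This contradicts $\alpha\in B_n$.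
\end{proof}

To see how stability produces paths, suppose first that some diagonal pair $(t,t)$ is $n$-stable, and let $A=A_n(t)$. Let $Y\subseteq A$ with $|Y|<\kappa$, and let $\alpha\ne\beta$ in $A\setminus Y$ have $n$-witnesses $r_\alpha,r_\beta\le t$. These may be incompatible, and then nothing is known about $\Gamma_n(\alpha)\cap\Gamma_n(\beta)$. Lemma~\ref{lem:step} moves $\alpha$ under the witness of $\beta$: there is $\gamma\in\Gamma_n(\alpha)$ outside $Y\cup\{\beta\}$ with an $n$-witness $s\le r_\beta$. Now $s$ is a witness for both $\gamma$ and $\beta$, so $\Gamma_n(\gamma)\cap\Gamma_n(\beta)\in F_s$, and a second application of the lemma gives $\varepsilon\in\Gamma_n(\gamma)\cap\Gamma_n(\beta)\cap A_n(t)$ outside $Y$. The path $\alpha,\gamma,\varepsilon,\beta$ has color $n$ and lies in $A\setminus Y$.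

The proof of Lemma~\ref{lem:dense} does not give a diagonal pair, because the conditions $p_{\xi+1}$ and $r_{\xi+1}$ may be incompatible even if $p_\xi=r_\xi$. In fact there may be none.

\begin{example}\label{ex:asym}
In Example~\ref{ex:rat}, let $p$ and $r$ be disjoint intervals with $p$ to the left of $r$. Then $(p,r)$ is $0$-stable: if $p'\subseteq p$, $r'\subseteq r$ and $B\in F_{p'}$, then $B$ contains some $\alpha\in[p']$, and $r'$ is a $0$-witness for $\alpha$ because it lies to the right of $x_\alpha$. But $(r,p)$ is not $0$-stable: $[r]\in F_r$, and for $\alpha\in[r]$ the set $\Gamma_0(\alpha)$ is disjoint from $[p]$, so $\alpha\notin A_0(p)$. Reflecting the line exchanges the colors, so $(p,r)$ is not $1$-stable. Every interval $t$ contains such $p$ and $r$, so $(t,t)$ is stable in neither color. On the other hand, for the intervals $t_k=(k,k+1)$ the pair $(t_k,t_\ell)$ is $0$-stable whenever $k<\ell<\omega$.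
\end{example}

So stability is directed. One stable pair $(p,r)$ lets us step from $A_n(p)$ into $A_n(r)$ and gives no step out of $A_n(r)$. As the example suggests, the remedy is an infinite sequence of conditions in which each points to all later ones, always in the same color.

\begin{lemma}\label{lem:chain}
There are $n<\theta$ and conditions $t_k$, $k<\omega$, such that $(t_k,t_\ell)$ is $n$-stable for all $k<\ell<\omega$.
\end{lemma}

\begin{proof}
Let $\nu=\omega$ if $\theta$ is finite and $\nu=\theta^+$ otherwise. By recursion on $\xi<\nu$ we choose conditions $u_\xi,r_\xi$ and colors $n_\xi<\theta$, with $\langle r_\xi:\xi<\nu\rangle$ descending. At stage $\xi$ let $q_\xi$ be a lower bound of $\langle r_\eta:\eta<\xi\rangle$; it exists because $\xi$ is finite or, by (S1), because $|\xi|\le\theta$. Lemma~\ref{lem:dense} applied to $(q_\xi,q_\xi)$ gives $u_\xi,r_\xi\le q_\xi$ and $n_\xi$ such that $(u_\xi,r_\xi)$ is $n_\xi$-stable. If $\eta<\xi$, then $u_\xi\le q_\xi\le r_\eta$, so $(u_\eta,u_\xi)$ is $n_\eta$-stable. By the choice of $\nu$, some color $n$ equals $n_\xi$ for infinitely many $\xi$. Let $\xi_0<\xi_1<\cdots$ be such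 indices and put $t_k=u_{\xi_k}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:core}]
Take $n$ and $t_k$ from Lemma~\ref{lem:chain}; ``witness'' means $n$-witness. Let
\[
A=\bigcup_{k<\omega}A_n(t_k).
\]
Then $|A|=\kappa$, by Lemma~\ref{lem:step} for the pair $(t_0,t_1)$. Let $Y\subseteq A$ with $|Y|<\kappa$ and let $\alpha\ne\beta$ be in $A\setminus Y$, with witnesses $r_\alpha\le t_k$ and $r_\beta\le t_m$. A step now leads only to a later level, so we cannot in general move $\alpha$ under the witness of $\beta$. Instead we move both vertices to a level $\ell>\max(k,m)$, under one common witness, and join them at level $\ell+1$; see Figure~\ref{fig:path}. Each step is an application of Lemma~\ref{lem:step}.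

\emph{Choice of $\gamma$.} The pair $(t_k,t_\ell)$ is $n$-stable, $r_\alpha\le t_k$ and $\Gamma_n(\alpha)\in F_{r_\alpha}$. So there is $\gamma\in\Gamma_n(\alpha)$ outside $Y\cup\{\alpha,\beta\}$ with a witness $s\le t_\ell$.

\emph{Choice of $\delta$.} The pair $(t_m,t_\ell)$ is $n$-stable, $r_\beta\le t_m$, $s\le t_\ell$ and $\Gamma_n(\beta)\in F_{r_\beta}$. So there is $\delta\in\Gamma_n(\beta)$ outside $Y\cup\{\alpha,\beta,\gamma\}$ with a witness $s'\le s$. Then $s'$ is also a witness for $\gamma$. Here we use stability below the specific extension $s$ of $t_\ell$.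

\emph{Choice of $\varepsilon$.} The pair $(t_\ell,t_{\ell+1})$ is $n$-stable, $s'\le t_\ell$ and $\Gamma_n(\gamma)\cap\Gamma_n(\delta)\in F_{s'}$. So there is $\varepsilon\in\Gamma_n(\gamma)\cap\Gamma_n(\delta)$ outside $Y\cup\{\alpha,\beta,\gamma,\delta\}$ with a witness below $t_{\ell+1}$.

Now $\gamma,\delta\in A_n(t_\ell)$ and $\varepsilon\in A_n(t_{\ell+1})$, so $\alpha,\gamma,\varepsilon,\delta,\beta$ are five distinct vertices of $A\setminus Y$, and $c(\alpha,\gamma)=c(\gamma,\varepsilon)=c(\delta,\varepsilon)=c(\beta,\delta)=n$.
\end{proof}

\begin{figure}[ht]
\centering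
\begin{tikzpicture}[scale=0.9]
\draw (0,0) -- (1,1.1) -- (2,2.2) -- (3,1.1) -- (4,0);
\fill (0,0) circle (2pt) node[left] {$\alpha$};
\fill (4,0) circle (2pt) node[right] {$\beta$};
\fill (1,1.1) circle (2pt) node[left] {$\gamma$};
\fill (3,1.1) circle (2pt) node[right] {$\delta$};
\fill (2,2.2) circle (2pt) node[above] {$\varepsilon$};
\node[right] at (5,0) {witnesses $r_\alpha\le t_k$ and $r_\beta\le t_m$};
\node[right] at (5,1.1) {one common witness $s'\le t_\ell$};
\node[right] at (5,2.2) {a witness below $t_{\ell+1}$};
\end{tikzpicture}
\caption{The path of color $n$ from $\alpha$ to $\beta$. Every edge rises to a larger ordinal and to a later condition in the sequence $t_0,t_1,\dots$, where $\ell>\max(k,m)$. The vertices $\gamma$ and $\delta$ have a common neighbor $\varepsilon$ because their sets of upper neighbors lie in the same filter $F_{s'}$.}\label{fig:path}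
\end{figure}

\section{The filter system after the L\'evy collapse}\label{sec:collapse}

Let $\kappa$, $\mu$ and $G$ be as in Theorem~\ref{thm:main}. We show that in $V[G]$ every coloring $c:[\kappa]^2\to\theta$ with $0<\theta<\mu$ has a filter system.

\subsection*{The collapse}
For an ordinal $\lambda$, let $\mathrm{Col}(\mu,{<}\lambda)$ be the set of functions $p$ with $|p|<\mu$, $\mathrm{dom}(p)\subseteq\lambda\times\mu$ and $p(\alpha,\xi)<\max(\alpha,1)$, ordered by reverse inclusion. Let $P=\mathrm{Col}(\mu,{<}\kappa)$. We use the following standard facts. Since $\mu$ is regular, the union of a descending sequence of length less than $\mu$ is a condition, so $P$ is ${<}\mu$-closed. Therefore cardinals $\le\mu$ are preserved and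
\begin{equation}\label{eq:closed}
\text{every sequence in $V[G]$ of length ${<}\mu$ of elements of $V$ lies in $V$.}
\end{equation}
Since $\kappa$ is inaccessible, $\kappa^{<\kappa}=\kappa$, $P$ consists of $\kappa$ sets that are hereditarily of size less than $\kappa$, and every antichain of $P$ has size less than $\kappa$; so $\kappa$ stays a regular cardinal. The generic $G$ adds a surjection from $\mu$ onto each nonzero $\alpha<\kappa$. Hence $\kappa=\mu^+$ in $V[G]$.

Fix $\theta$ and $c\in V[G]$. Let $H(\kappa^+)$ be the set, in $V$, of all sets whose transitive closure has size at most $\kappa$; it satisfies $\mathsf{ZFC}^-$, that is, $\mathsf{ZFC}$ with collection and without the power set axiom. The coloring $c$ has a name $\dot c\in H(\kappa^+)$: if $\sigma$ is any name for $c$, take the set of pairs $(\check x,p)$ with $x\in[\kappa]^2\times\theta$ and $p\Vdash\check x\in\sigma$.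

\subsection*{The embedding}
In this subsection we work in $V$. We use the embedding characterization of weak compactness (\cite{Hauser}; see \cite{Kanamori} or \cite{Cummings}): if $M$ is a transitive model of $\mathsf{ZFC}^-$ of size $\kappa$ with $\kappa\in M$ and ${}^{<\kappa}M\subseteq M$, then there is an elementary embedding $j:M\to N$ into a transitive $N$ with \emph{critical point} $\kappa$, meaning that $j(\alpha)=\alpha$ for $\alpha<\kappa$ and $j(\kappa)>\kappa$. Here ${}^{<\kappa}M$ is the set of sequences of length less than $\kappa$ of elements of $M$. The closure of $M$ will give (S2). For (S1) we need the same closure for $N$, because our $Q$ will be a part of $j(P)$, which is computed in $N$.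

\begin{lemma}\label{lem:emb}
There are transitive models $M,N$ of $\mathsf{ZFC}^-$ and an elementary $j:M\to N$ with critical point $\kappa$ such that $M\prec H(\kappa^+)$, $\kappa\cup\{\kappa,P,\dot c\}\subseteq M$, ${}^{<\kappa}M\subseteq M$ and ${}^{<\kappa}N\subseteq N$.
\end{lemma}

\begin{proof}
Build an increasing chain $\langle M_i:i<\kappa\rangle$ of elementary submodels of $H(\kappa^+)$ of size $\kappa$ with $\kappa\cup\{\kappa,P,\dot c\}\subseteq M_0$ and ${}^{<\kappa}M_i\subseteq M_{i+1}$, which is possible as $\kappa^{<\kappa}=\kappa$. Its union $M$ is closed under short sequences because $\kappa$ is regular. It is transitive: a nonempty $x\in M$ is the range of a function $f\in M$ on $\kappa$, and $f(\alpha)\in M$ for all $\alpha<\kappa$.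

Let $j_0:M\to N_0$ be given by weak compactness, and let $X$ be the set of all $j_0(f)(\kappa)$ with $f\in M$ a function on $\kappa$. We check $X\prec N_0$ by the Tarski--Vaught test; finitely many parameters can be coded as one. Suppose $N_0\models\exists y\,\varphi(y,j_0(f)(\kappa))$. In $H(\kappa^+)$, and hence in $M$, there is a function $g$ on $\kappa$ such that for every $\alpha<\kappa$, if $\exists y\,\varphi(y,f(\alpha))$ then $\varphi(g(\alpha),f(\alpha))$. Applying $j_0$ and evaluating at $\kappa<j_0(\kappa)$ gives $N_0\models\varphi(j_0(g)(\kappa),j_0(f)(\kappa))$. Constant functions show that $X$ contains the range of $j_0$, in particular every $\alpha<\kappa$, and the identity function shows $\kappa\in X$. So the transitive collapse $\pi:X\to N$ fixes every ordinal $\le\kappa$. The map $j=\pi\circ j_0$ is elementary, fixes every $\alpha<\kappa$, and has $j(\kappa)>\pi(\kappa)=\kappa$. Every element of $N$ has the form $\pi(j_0(f)(\kappa))=j(f)(\kappa)$.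

Finally, let $\langle j(f_\xi)(\kappa):\xi<\eta\rangle$ be a sequence of elements of $N$ with $\eta<\kappa$. Then $\vec f=\langle f_\xi:\xi<\eta\rangle\in M$, and $j(\vec f)$ is a sequence of length $j(\eta)=\eta$ whose $\xi$-th term is $j(f_\xi)$. Evaluating each term at $\kappa$ inside $N$ yields the given sequence.
\end{proof}

By elementarity and $j(\mu)=\mu$, the order $j(P)$ is $\mathrm{Col}(\mu,{<}j(\kappa))$ as computed in $N$. It equals the one computed in $V$, since every condition of the latter, together with an enumeration of length less than $\mu$, belongs to $N$. Splitting the domain at $\kappa$ gives $j(P)\cong P\times Q$, where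
\[
Q=\{q\in j(P):\mathrm{dom}(q)\subseteq[\kappa,j(\kappa))\times\mu\}.
\]
A condition $p\in P$ has size less than $\mu$ and is built from ordinals below $\kappa$, so $j(p)=p$.

\subsection*{Lifting}
The forcing theorem holds over the transitive models $M$ and $N$ of $\mathsf{ZFC}^-$, and their generic extensions satisfy $\mathsf{ZFC}^-$. The filter $G$ is $P$-generic over $M\subseteq V$, and $M[G]=\{\tau^G:\tau\in M\text{ a $P$-name}\}$ is a set in $V[G]$ that contains $c=\dot c^G$ and hence every $\Gamma_n(\alpha)$.

Let $H$ be $Q$-generic over $V[G]$. By the product lemma, $G*H=\{p\cup q:p\in G,\ q\in H\}$ is $j(P)$-generic over $V$, hence over $N$. Define $j_H:M[G]\to N[G*H]$ by $j_H(\tau^G)=j(\tau)^{G*H}$. If $M[G]\models\varphi(\tau^G)$, then some $p\in G$ forces $\varphi(\tau)$ over $M$, so $j(p)=p\in G*H$ forces $\varphi(j(\tau))$ over $N$, and $N[G*H]\models\varphi(j(\tau)^{G*H})$. The same argument with several names shows that $j_H$ is well defined and elementary. It extends $j$, because $j(\check x)$ is the canonical name for $j(x)$. In $V[G][H]$, the subsets $B\in M[G]$ of $\kappa$ with $\kappa\in j_H(B)$ form the ultrafilter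 announced in Section~\ref{sec:systems}.

\subsection*{The system}
Work in $V[G]$, and let $\Vdash$ be the forcing relation of $Q$ over $V[G]$, with $\dot H$ the name for the generic filter. For $p\in Q$ let
\[
U_p=\{B\in M[G]:B\subseteq\kappa,\ p\Vdash\kappa\in j_{\dot H}(B)\},\qquad F_p=\{X\subseteq\kappa:X\supseteq B\text{ for some }B\in U_p\}.
\]
The ultrafilter depends on $H$, but these sets are defined from the forcing relation and so lie in $V[G]$.

\begin{lemma}\label{lem:system}
In $V[G]$, the order $Q$ with $\langle F_p:p\in Q\rangle$ is a filter system for $c$.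
\end{lemma}

\begin{proof}
(S1) An ordinal of size at most $\theta$ is less than $\mu$, since $\theta<\mu$. A descending sequence in $Q$ of length less than $\mu$ lies in $V$ by \eqref{eq:closed}, and its union is in $Q$ because $j(P)$ is the collapse as computed in $V$.

(S2) For $\eta<\kappa$ we have $j(\kappa\setminus\eta)=j(\kappa)\setminus\eta\ni\kappa$, so $\kappa\setminus\eta\in U_p$. If $B\in U_p$, then $p$ forces $j_{\dot H}(B)\ne\emptyset$, so $B\ne\emptyset$ by elementarity. It remains to show that $U_p$ is closed under intersections of length $\nu$ for $0<\nu<\mu$; this covers both finite intersections and those of at most $\theta$ sets. Let $B_\xi\in U_p$ for $\xi<\nu$, and choose names $\tau_\xi\in M$ with $\tau_\xi^G=B_\xi$. The sequence $\langle\tau_\xi:\xi<\nu\rangle$ lies in $V$ by \eqref{eq:closed}, hence in $M$ by closure. Evaluating it in $M[G]$ gives $\vec B=\langle B_\xi:\xi<\nu\rangle\in M[G]$, so $\bigcap_{\xi<\nu}B_\xi\in M[G]$. If $H\ni p$ is generic, then $j_H(\vec B)$ has length $j(\nu)=\nu$ and terms $j_H(B_\xi)$, so $j_H(\bigcap_{\xi<\nu}B_\xi)=\bigcap_{\xi<\nu}j_H(B_\xi)\ni\kappa$.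

(S3) A stronger condition forces more, so $p'\le p$ implies $U_p\subseteq U_{p'}$.

(S4) For generic $H$, the function $j_H(c)$ maps $[j(\kappa)]^2$ into $j(\theta)=\theta$, and for $\alpha<\kappa$ and $n<\theta$ elementarity gives
\[
j_H(\Gamma_n(\alpha))=\{\gamma<j(\kappa):\gamma>\alpha,\ j_H(c)(\alpha,\gamma)=n\}.
\]
Given $\alpha$ and $r$, choose $r'\le r$ and $n<\theta$ with $r'\Vdash j_{\dot H}(c)(\alpha,\kappa)=n$. Since $\alpha<\kappa<j(\kappa)$, the condition $r'$ forces $\kappa\in j_{\dot H}(\Gamma_n(\alpha))$, so $\Gamma_n(\alpha)\in U_{r'}\subseteq F_{r'}$.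
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
In $V[G]$ the cardinal $\kappa=\mu^+$ is regular. Given $0<\theta<\mu$ and $c:[\kappa]^2\to\theta$, apply Proposition~\ref{prop:core} in $V[G]$ to the system of Lemma~\ref{lem:system}. The set $A$ obtained has size $\mu^+$, has the required paths, and is therefore highly connected in color $n$.
\end{proof}

The hypothesis $\theta<\mu$ entered through \eqref{eq:closed}, in (S1) and (S2). For the coloring of $[\mu^+]^2$ with $\mu$ colors in Proposition~\ref{prop:neg} no filter system exists, by Proposition~\ref{prop:core}.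

\section{The lower bound}\label{sec:lower}

Let $\kappa$ be regular and uncountable. The principle $\square(\kappa)$ asserts that there is a sequence $\langle C_\alpha:\alpha<\kappa\text{ limit}\rangle$ such that each $C_\alpha$ is closed and unbounded in $\alpha$; $C_\alpha\cap\beta=C_\beta$ whenever $\beta<\alpha$ is a limit point of $C_\alpha$; and there is no closed unbounded $D\subseteq\kappa$ with $D\cap\beta=C_\beta$ for all limit points $\beta<\kappa$ of $D$. We use two theorems.

\begin{theorem}[Todorcevic; see \cite{Walks}, also \cite{LHR}]\label{thm:T}
If $\kappa$ is regular and uncountable and $\square(\kappa)$ holds, then there is $\rho:[\kappa]^2\to\omega$ such that for all $\alpha<\beta<\gamma<\kappa$,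
\begin{itemize}
\item[(a)] $\rho(\alpha,\gamma)\le\max\{\rho(\alpha,\beta),\rho(\beta,\gamma)\}$,
\item[(b)] $\rho(\alpha,\beta)\le\max\{\rho(\alpha,\gamma),\rho(\beta,\gamma)\}$,
\end{itemize}
and \emph{(c)} $\rho$ is unbounded on $[A]^2$ for every $A\subseteq\kappa$ of size $\kappa$.
\end{theorem}

\begin{theorem}[Jensen; see \cite{Partitioning}]\label{thm:J}
If $\kappa>\omega_1$ is regular and $\square(\kappa)$ fails, then $\kappa$ is weakly compact in $L$.
\end{theorem}

The inequalities (a) and (b) carry a bound on $\rho$ along a path, provided that the path never goes below its first vertex. High connectivity supplies such paths, because we may delete everything below that vertex.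

\begin{lemma}\label{lem:sub}
Let $\rho:[\kappa]^2\to\omega$ satisfy \emph{(a)} and \emph{(b)}. If $A\subseteq\kappa$ has size $\kappa$ and is highly connected in color $n$, then $\rho\le n$ on $[A]^2$.
\end{lemma}

\begin{proof}
Let $a<a'$ be in $A$. Since $|A\cap a|<\kappa$, there is a path $a=b_0,b_1,\dots,b_k=a'$ of color $n$ with distinct vertices in $A\setminus a$. So $b_i>a$ for $i\ge1$. We show $\rho(a,b_i)\le n$ by induction on $i\ge1$. For $i=1$ this is the first edge. If $a<b_i<b_{i+1}$, then (a) gives $\rho(a,b_{i+1})\le\max\{\rho(a,b_i),\rho(b_i,b_{i+1})\}\le n$. If $a<b_{i+1}<b_i$, then (b) gives $\rho(a,b_{i+1})\le\max\{\rho(a,b_i),\rho(b_{i+1},b_i)\}\le n$. For $i=k$ we obtain $\rho(a,a')\le n$.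
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Suppose $\square(\kappa)$ holds and let $\rho$ be as in Theorem~\ref{thm:T}. By Lemma~\ref{lem:sub} and (c), no set of size $\kappa$ is highly connected in a single color for $\rho$, so $\kappa\not\to_{hc}(\kappa)^2_\omega$. This proves the first assertion. If $\aleph_2\to_{hc}(\aleph_2)^2_\omega$, then $\square(\omega_2)$ fails, and Theorem~\ref{thm:J} makes $\omega_2$ weakly compact in $L$. So the constructible universe of a model of the first theory is a model of the second. Conversely, Theorem~\ref{thm:main} with $\mu=\omega_1$ and $\theta=\omega$ shows in $\mathsf{ZFC}$ that $\mathrm{Col}(\omega_1,{<}\kappa)$ forces $\aleph_2\to_{hc}(\aleph_2)^2_\omega$ when $\kappa$ is weakly compact, so the consistency of the second theory implies that of the first.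
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cummings} Cummings, Handbook chapter.

\bibitem{Hauser} Hauser, 1991.

\bibitem{HSZ} Michael Hru\v{s}\'ak, Saharon Shelah and Jing Zhang, \emph{More Ramsey theory for highly connected monochromatic subgraphs}, arXiv:2305.00882 (2023).

\bibitem{Kanamori} Kanamori, \emph{The Higher Infinite}.

\bibitem{LHR} Lambie-Hanson and Rinot, \emph{Knaster and friends} II, III.

\bibitem{Partitioning} Todorcevic, \emph{Partitioning pairs of countable ordinals}, Acta Math. 159 (1987).

\bibitem{Walks} Todorcevic, \emph{Walks on Ordinals and Their Characteristics}, Birkh\"auser, 2007.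

\end{thebibliography}
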